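# Spaces supporting a measure and maps onto $[0,1]^{\omega_1}$ in the random model

Throughout, *space* means compact Hausdorff space, and *measure* means Radon, nonnegative, finite, nonzero Borel measure. We write $\mathfrak c=2^{\omega}$.

## 1. Strictly positive measures, cubes, measure algebras and random points

**Definition 1 (supporting a measure).** A space $K$ *supports a measure* if there is a measure $\mu$ on $K$ with $\mu(U)>0$ for every nonempty open $U\subseteq K$. Such a $\mu$ is called strictly positive.

Every nonempty separable space supports a measure: if $\{d_n:n<\omega\}$ is dense, take $\mu=\sum_n2^{-n}\delta_{d_n}$. A space supporting a measure is ccc: in a disjoint family of nonempty open sets, only finitely many have measure $>1/n$ for each $n$, so the family is countable. For an example of failure, let $A$ be the one-point compactification of a discrete set of size $\omega_1$. The isolated points form an uncountable disjoint family of open sets, so $A$ is not ccc and supports no measure.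

**Definition 2 (support).** The *support* of a measure $\mu$ on $K$ is the complement $K_0$ of the union of all open $\mu$-null sets. A compact subset of that union is covered by finitely many null open sets. So by inner regularity the union is null, $K_0$ has full measure, and $K_0$ supports the restriction of $\mu$.

For example, $\delta_0$ on $[0,1]$ has support $\{0\}$, while Lebesgue measure has support $[0,1]$.

**Definition 3 (mapping onto a cube).** For a cardinal $\Lambda$ we ask whether there is a continuous surjection $K\to[0,1]^\Lambda$.

For infinite $\Lambda$ the space $2^\Lambda$ has one. Let $2^\omega\to[0,1]$ be the continuous surjection given by binary expansions, take its $\Lambda$-th power $2^{\Lambda\times\omega}\to[0,1]^\Lambda$, and identify $\Lambda\times\omega$ with $\Lambda$. In the other direction, recall that the weight of a space is the least size of a base, that a continuous image of a compact space in a Hausdorff space has weight at most that of the original, and that $[0,1]^\Lambda$ has weight $\Lambda$ for infinite $\Lambda$. So no metrizable space maps onto $[0,1]^{\omega_1}$.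

**Definition 4 (ideals and their cardinals).** $\mathcal N$ and $\mathcal M$ are the ideals of Lebesgue-null and of meager sets of reals (equivalently, of subsets of $2^\omega$), and $\mathcal N_{\omega_1}$ is the ideal of null sets of the product measure on $2^{\omega_1}$. For an ideal $\mathcal I$ of subsets of $X$, $\mathrm{add}(\mathcal I)$ is the least size of a subfamily of $\mathcal I$ with union not in $\mathcal I$, $\mathrm{non}(\mathcal I)$ is the least size of a subset of $X$ not in $\mathcal I$, and $\mathrm{cov}(\mathcal I)$ is the least size of a subfamily of $\mathcal I$ covering $X$.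

For example, countable unions of null sets are null and countable sets are meager, so $\mathrm{add}(\mathcal N)\ge\omega_1$ and $\mathrm{non}(\mathcal M)\ge\omega_1$. The set $\{x\in2^{\omega_1}:x(n)=0\text{ for all }n<\omega\}$ belongs to $\mathcal N_{\omega_1}$.

**Definition 5 (product measure algebras).** For a set $S$, $\nu_S$ is the product measure on $2^S$, $\mathrm{Clop}(2^S)$ is the algebra of clopen sets, and $\mathfrak B_S$ is the algebra of Baire sets of $2^S$ modulo $\nu_S$-null sets. The class of $F$ is $[F]$. A Baire set depends on countably many coordinates. For $t\subseteq S$ we view $\mathfrak B_t\subseteq\mathfrak B_S$, identifying $F\subseteq 2^t$ with $\{w\in2^S:w|t\in F\}$. So every element of $\mathfrak B_S$ lies in $\mathfrak B_t$ for some countable $t\subseteq S$.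

For example, $\mathfrak B_\emptyset=\{0,1\}$, and $\mathfrak B_\omega$ is the usual measure algebra of $2^\omega$, which binary expansion identifies with that of $[0,1]$. A clopen set is a finitary object: a finite set of coordinates together with a finite list of patterns on it. Hence $\mathrm{Clop}(2^S)$ is the same collection of objects in every model containing $S$.

**Definition 6 (centered, $\sigma$-centered).** A family in a Boolean algebra is *centered* if all its finite infima are nonzero. It is *$\sigma$-centered* if it is a union of countably many centered families.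

For example, $\{[\{x:x(n)=1\}]:n<\omega\}\subseteq\mathfrak B_\omega$ is centered. But $\mathfrak B_\omega\setminus\{0\}$ is not $\sigma$-centered. Each centered family extends to an ultrafilter, so it is enough to see that no countably many ultrafilters $u_n$ cover it. Since $\mathfrak B_\omega$ is atomless, $1$ is a finite join of disjoint elements of measure $<2^{-n-2}$, so some $a_n\in u_n$ has $\nu_\omega(a_n)<2^{-n-2}$. Then $\nu_\omega(\bigvee_na_n)\le\frac12$, and $1\setminus\bigvee_na_n\neq0$ belongs to no $u_n$.

**Definition 7 (independent pairs).** A family $(a_\xi,b_\xi)_{\xi\in\Gamma}$ of pairs of elements of a Boolean algebra is *independent* if $\bigwedge_{\xi\in I}a_\xi\setminus\bigvee_{\xi\in J}b_\xi\ne0$ for all disjoint finite $I,J\subseteq\Gamma$.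

For example, in $\mathfrak B_\lambda$ the pairs with $a_\xi=b_\xi=[\{w:w(\xi)=1\}]$, $\xi<\lambda$, are independent. In the measure algebra of $[0,1]$, two pairs $a_i=b_i=[\,[0,x_i)\,]$ $(i=1,2)$ are never independent: if $x_1\le x_2$, then $a_1\setminus b_2=0$.

**Definition 8 (adding random reals).** Let $V$ be a model of $\mathsf{ZFC}$ and $\kappa$ an infinite cardinal of $V$. *Forcing with the measure algebra of $2^\kappa$* means forcing with $\mathfrak B_\kappa\setminus\{0\}$, computed in $V$. If $G$ is generic, then $G$ is an ultrafilter on $\mathfrak B_\kappa$, and the *generic point* $g\in2^\kappa$ is given by $g(\alpha)=1$ iff $[\{x:x(\alpha)=1\}]\in G$.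

The forcing is ccc, since a disjoint family of elements of positive measure is countable; hence cardinals are preserved. As an example, $g|\omega\notin V$: for $z\in2^\omega\cap V$ and a condition $p$ there is $n$ with $2^{-n}<\nu_\kappa(p)$, and $p\setminus[\{x:x|n=z|n\}]$ is a condition below $p$ forcing $g|n\ne z|n$.

## 2. Nonseparable spaces that support a measure

Here is the problem, from Piotr Borodulin-Nadzieja, Tanmay Inamdar, "Measures and slaloms", arXiv:1604.03137 (2016). *Is it consistent with $\mathsf{ZFC}$ that every compact space which supports a measure and cannot be mapped continuously onto $[0,1]^{\omega_1}$ is separable?*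

The source records two facts as background. By a theorem of Todorčević, in $\mathsf{ZFC}$ there is a ccc nonseparable compact space which cannot be mapped continuously onto $[0,1]^{\omega_1}$. So "supports a measure" cannot be weakened to "ccc". And each of the hypotheses $\mathrm{cov}(\mathcal N_{\omega_1})=\omega_1$; $\mathsf{MA}$; $\mathrm{add}(\mathcal N)=\mathrm{non}(\mathcal M)$ implies that there is a nonseparable compact space supporting a measure which cannot be mapped continuously onto $[0,1]^{\omega_1}$. So a model for a positive answer must refute all three.

Some cases can be settled by hand.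

Metrizable spaces are separable. The space $2^\Lambda$ is metrizable for countable $\Lambda$ and maps onto $[0,1]^{\omega_1}$ for uncountable $\Lambda$, so it is never a counterexample. The space $A$ of Section 1 is nonseparable, and it does not even map onto $[0,1]$: for continuous $f:A\to[0,1]$, each set $\{x:|f(x)-f(\infty)|\ge1/n\}$ is compact and omits the point at infinity $\infty$, hence is finite, so $f$ has countable range. It is excluded only because it supports no measure.

The most instructive case is the Stone space $S$ of $\mathfrak B_\omega$. The measure $\nu_\omega$ on the clopen algebra of $S$ extends to a Radon measure which is positive on nonempty clopen sets, so $S$ supports a measure. A countable dense set would be a sequence of ultrafilters covering $\mathfrak B_\omega\setminus\{0\}$, so $S$ is nonseparable by the computation after Definition 6. This is a theorem of $\mathsf{ZFC}$, so *one cannot hope for a model in which every space supporting a measure is separable*. But $S$ maps onto $[0,1]^{\mathfrak c}$. To see this, let $Q$ be the countable set of pairs $(F,\mathcal A)$ with $F\subseteq\omega$ finite and $\mathcal A\subseteq\mathcal P(F)$.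 For $x\subseteq\omega$ let $D_x=\{(F,\mathcal A)\in Q:x\cap F\in\mathcal A\}$. For distinct $x_1,\dots,x_n$ choose $F$ on which their traces are distinct. Then suitable $\mathcal A\subseteq \mathcal P(F)$ realize every membership pattern, so the $\mathfrak c$ sets $D_x$ are independent. If $(e_q)_{q\in Q}$ is a partition of unity of $\mathfrak B_\omega$ into nonzero elements, the elements $\bigvee_{q\in D_x}e_q$ are independent too. By compactness their clopen sets define a continuous surjection $S\to2^{\mathfrak c}$, and $2^{\mathfrak c}$ maps onto $[0,1]^{\mathfrak c}$.

The answer to the problem is **yes**, relative to $\mathsf{ZFC}$ alone.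

**Theorem A.** Let $V\models\mathsf{ZFC}$ and let $\kappa$ be a regular cardinal of $V$ with $\rho^\omega<\kappa$ for every cardinal $\rho<\kappa$ (e.g. $V\models\mathsf{CH}$, $\kappa=\omega_2$). Let $V[G]$ be obtained by forcing with the measure algebra of $2^\kappa$. Then in $V[G]$ we have $\mathfrak c=\kappa\ge\omega_2$, and every compact space supporting a measure is either separable or can be mapped continuously onto $[0,1]^{\mathfrak c}$. In particular, in $V[G]$ every compact space which supports a measure and cannot be mapped continuously onto $[0,1]^{\omega_1}$ is separable.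

For the example: if $V\models\mathsf{CH}$ and $\rho<\omega_2$, then $\rho^\omega\le\omega_1^\omega=2^\omega=\omega_1<\omega_2$. No large cardinals are used.

**Theorem A$^+$ (sharp form).** In $V[G]$, a compact space $K$ maps continuously onto $[0,1]^{\mathfrak c}$ if and only if $K$ carries a measure with nonseparable support. The exponent $\mathfrak c$ cannot be increased in any model of $\mathsf{ZFC}$: in $\mathsf{ZFC}$ there is a nonseparable compact space supporting a measure which does not map onto $[0,1]^{\mathfrak c^+}$.

From now on $V,\kappa,G,g$ are as in Theorem A.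

## 3. Reduction to independent pairs and centered families

Separability of $K$ should correspond to $\sigma$-centeredness, and a map onto a large cube to a large independent family. If $K$ is zero-dimensional, one works with clopen sets and their classes. In general there may be no clopen sets, so we replace one clopen set by a pair $P\subseteq C$ of closed sets with a gap between $P$ and the complement of $C$. This is why the following theorem, on which everything rests, speaks about pairs.

**Theorem B.** (In $V[G]$.) Let $\lambda,\theta$ be ordinals and $a_\xi,b_\xi\in\mathfrak B_\lambda\setminus\{0\}$ for $\xi<\theta$. Then one of the following holds.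

- (i) There is $\Gamma\subseteq\theta$ with $|\Gamma|=\kappa$ such that $\bigwedge_{\xi\in I}a_\xi\setminus\bigvee_{\xi\in J}b_\xi\ne0$ for all disjoint finite $I,J\subseteq\Gamma$.
- (ii) $\theta=\bigcup_{n<\omega}\Theta_n$, where each $\{b_\xi:\xi\in\Theta_n\}$ is centered.

Here $\mathfrak B_\lambda$ is computed in $V[G]$, whereas the forcing is the algebra $\mathfrak B_\kappa$ of $V$.

**Proof of Theorem A from Theorem B.** That $\mathfrak c=\kappa\ge\omega_2$ in $V[G]$ is proved at the end of Section 4. Work in $V[G]$. Let $\mu$ be a strictly positive measure on $K$, normalized to a probability, with measure algebra $\mathfrak B(\mu)$ (Borel sets modulo $\mu$-null sets).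

**Step 1: embed $\mathfrak B(\mu)$ into some $\mathfrak B_\lambda$.** The purpose is to bring the open sets of $K$ into the setting of Theorem B. Maharam's theorem gives a countable partition of unity $(d_i)$ of $\mathfrak B(\mu)$ into nonzero elements and Boolean isomorphisms $j_i$ from $\mathfrak B(\mu)|d_i$, the algebra of elements below $d_i$, onto $\mathfrak B_{\lambda_i}$, where $\lambda_i=0$ for atoms. Put $\lambda=\omega+\sup_i\lambda_i$. Choose a partition of unity $(e_i)$ of $\mathfrak B_\omega$ into nonzero elements, with the same index set, and regard $j_i$ as having values in $\mathfrak B_{[\omega,\omega+\lambda_i)}$. Define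
$$h(a)=\bigvee_i\big(e_i\wedge j_i(a\wedge d_i)\big)\in\mathfrak B_\lambda .$$
Below $e_i$ the element $h(a)$ equals $e_i\wedge j_i(a\wedge d_i)$. Since each $a\mapsto j_i(a\wedge d_i)$ is a Boolean homomorphism and $\bigvee_ie_i=1$, $h$ is a Boolean homomorphism. It is injective: if $a\ne0$, then $j_i(a\wedge d_i)\neq0$ for some $i$, and $e_i$ and $j_i(a\wedge d_i)$ depend on disjoint sets of coordinates, so the measure of their meet is the product of two positive numbers.

**Step 2: choose the pairs.** Let $(U_\xi)_{\xi<\theta}$ enumerate the nonempty open subsets of $K$. By Urysohn's lemma choose continuous $f_\xi:K\to[0,1]$ vanishing off $U_\xi$ with maximum $1$, and put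
$$P_\xi=\{f_\xi\ge\tfrac23\},\quad Q_\xi=\{f_\xi\le\tfrac13\},\quad C_\xi=\{f_\xi\ge\tfrac13\}\subseteq U_\xi,\quad a_\xi=h([P_\xi]),\quad b_\xi=h([C_\xi]).$$
The set $P_\xi$ contains the nonempty open set $\{f_\xi>\frac23\}$ and $\mu$ is strictly positive, so $0\ne a_\xi\le b_\xi$. Apply Theorem B.

**Step 3: alternative (i) gives a map onto $[0,1]^{\mathfrak c}$.** For disjoint finite $I,J\subseteq\Gamma$ we have $h\big(\big[\bigcap_IP_\xi\setminus\bigcup_JC_\xi\big]\big)=\bigwedge_Ia_\xi\setminus\bigvee_Jb_\xi\ne0$, so $\bigcap_IP_\xi\setminus\bigcup_JC_\xi\neq\emptyset$. Since $K\setminus C_\xi\subseteq Q_\xi$, it follows that $\bigcap_{\xi\in I}P_\xi\cap\bigcap_{\xi\in J}Q_\xi\ne\emptyset$. By compactness, for each $\sigma\in2^\Gamma$ the set $\bigcap_{\sigma(\xi)=1}P_\xi\cap\bigcap_{\sigma(\xi)=0}Q_\xi$ contains a point. Let $g_\xi=\min\{1,\max\{0,3f_\xi-1\}\}$, so $g_\xi=1$ on $P_\xi$ and $g_\xi=0$ on $Q_\xi$. Then $(g_\xi)_{\xi\in\Gamma}:K\to[0,1]^\Gamma$ is continuous and its image contains $\{0,1\}^\Gamma$.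

Identify $\Gamma$ with $\kappa\times\omega$. By Tietze's theorem, a continuous surjection $2^\omega\to[0,1]$ extends to a continuous map $[0,1]^\omega\to[0,1]$. The $\kappa$-th power $[0,1]^{\kappa\times\omega}\to[0,1]^\kappa$ of this map sends $\{0,1\}^{\kappa\times\omega}$ onto $[0,1]^\kappa$. The composition maps $K$ onto $[0,1]^\kappa=[0,1]^{\mathfrak c}$, and by projection $K$ also maps onto $[0,1]^{\omega_1}$.

**Step 4: alternative (ii) gives separability.** Since $h$ is a homomorphism, centeredness of $\{b_\xi:\xi\in\Theta_n\}$ implies that the closed sets $C_\xi$, $\xi\in\Theta_n$, have the finite intersection property. Pick $p_n\in\bigcap_{\xi\in\Theta_n}C_\xi$ (any point of $K$ if $\Theta_n=\emptyset$). A nonempty open set is some $U_\xi$ with $\xi\in\Theta_n$ for some $n$, and then $p_n\in C_\xi\subseteq U_\xi$. So $\{p_n:n<\omega\}$ is dense. $\square$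

It remains to prove $\mathfrak c=\kappa$ and Theorem B.

## 4. Random points and coded Borel sets

A Borel subset of $2^t$, $t$ countable, is described by a code, which records how the set is built from clopen sets by complements and countable unions. A Borel set coded in a model is reinterpreted in a larger model by its code. For example, $\bigcap_m\bigcup_{n\ge m}\{w:w(n)=1\}$ is the set of $w\in2^\omega$ with infinitely many ones, in each model. We use the following textbook facts. Emptiness of coded sets, hence inclusion and equality, is absolute. So is the product measure of a coded set. Borel operations such as $B\mapsto\{(x,y):\nu(B_{x,y})>0\}$ may be performed before or after reinterpretation with the same result.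

**(R1) Membership of the generic point.** *For $s\subseteq\kappa$ countable in $V$ and $S\subseteq2^s$ Borel coded in $V$: $g|s\in S$ iff $[S]\in G$. In particular $g|s$ avoids all null Borel sets coded in $V$. For $D\subseteq\kappa$ in $V$, $G\cap\mathfrak B_D$ is $\mathfrak B_D$-generic over $V$, and $V[G\cap\mathfrak B_D]=V[g|D]$.*

*Proof.* We use induction on the code. For $S=\{x:x(\alpha)=1\}$ this is the definition of $g$. Complements are handled because $G$ is an ultrafilter. For countable unions in $V$ we have $[\bigcup_nS_n]=\bigvee_n[S_n]$, and if $\bigvee_na_n\in G$ with $(a_n)_n\in V$, then some $a_n\in G$, since the conditions that are below some $a_n$ or disjoint from $\bigvee_na_n$ are dense. If $S$ is null, then $[S]=0\notin G$.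

For the last sentence, let $\Delta\in V$ be dense in $\mathfrak B_D\setminus\{0\}$ and let $\mathcal A\subseteq\Delta$ be a maximal antichain of $\mathfrak B_D$ in $V$. It is countable, and its supremum, the class of a union, is the same in $\mathfrak B_D$ and $\mathfrak B_\kappa$, namely $1$. So $\mathcal A$ is a maximal antichain of $\mathfrak B_\kappa$ and $G$ meets it. Clearly $g|D$ is computed from $G\cap\mathfrak B_D$. Conversely, each element of $\mathfrak B_D$ is $[S]$ with $S\subseteq2^s$, $s\subseteq D$ countable, and $[S]\in G$ iff $g|s\in S$. $\square$

**(R2) Names as sections.** *Let $\dot c=(\dot c_n)_n$ be a name forced by $1$ to be a sequence in $\mathrm{Clop}(2^\lambda)$. There are countable $s\subseteq\kappa$, $t\subseteq\lambda$ in $V$ and a Borel $\tilde A\subseteq2^s\times2^t$ coded in $V$ such that in $V[G]$ the set $\liminf_nc_n=\bigcup_m\bigcap_{n\ge m}c_n$ is $\{w\in2^\lambda:w|t\in\tilde A_{g|s}\}$. The same is true for any other Borel operation on the sequence. It is also true for $V[g|D]$ and $\mathfrak B_D$ in place of $V[G]$ and $\mathfrak B_\kappa$, with $s\subseteq D$.*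

*Proof.* By ccc there are countable $\mathcal C_n\subseteq\mathrm{Clop}(2^\lambda)$ in $V$ with $1\Vdash\dot c_n\in\mathcal C_n$. For each $n$ the truth values $[\![\dot c_n=c]\!]$, $c\in\mathcal C_n$, form a partition of unity. After a change on null sets they are the classes of the pieces of a Baire partition $\{S_{n,c}:c\in\mathcal C_n\}$ of $2^\kappa$. Countably many Baire and clopen sets are involved. So there are countable $s,t$ in $V$ such that all $S_{n,c}$ depend only on $s$ and all $c\in\bigcup_n\mathcal C_n$ only on $t$. By (R1), $c_n$ is the unique $c\in\mathcal C_n$ with $g|s\in S_{n,c}$. So we may put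
$$\tilde A=\{(x,w):\exists m\ \forall n\ge m\ \exists c\in\mathcal C_n\ (x\in S_{n,c}\wedge w\in c)\},$$
and similarly for other operations. Since $V[g|D]$ is a $\mathfrak B_D$-generic extension, the argument applies to it. $\square$

Every sequence of clopen sets in the extension has a name as in (R2): if a condition $p$ forces a name to be such a sequence, change the name to that of a constant sequence below $1\setminus p$.

**(R3) Randomness over intermediate models.** *If $D,T\subseteq\kappa$ in $V$ are disjoint, $t\subseteq T$ is countable in $V$, and $N\subseteq2^t$ is a null Borel set coded in $V[g|D]$, then $g|t\notin N$.*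

*Proof.* Enlarging $N$ inside $V[g|D]$, we may assume $N=\bigcap_m\bigcup_kc_{m,k}$ with $c_{m,k}$ clopen. By (R2) for $V[g|D]$, $N=\tilde N_{g|s}$ with $s\subseteq D$ countable in $V$ and $\tilde N\subseteq2^s\times2^t$ Borel coded in $V$. Let $S'=\{x:\nu_t(\tilde N_x)>0\}$, which is coded in $V$. Since $N$ is null, $g|s\notin S'$. By Fubini, $\tilde N\setminus(S'\times2^t)$ is null. As $s\cap t=\emptyset$, it is a null Borel subset of $2^{s\cup t}$ coded in $V$, so by (R1) it does not contain $(g|s,g|t)$. Hence $(g|s,g|t)\notin\tilde N$, i.e. $g|t\notin N$. $\square$

If $t=\emptyset$, then $2^t$ is a one-point space whose only null set is empty, and (R3) is trivially true. One-point spaces will be allowed below.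

**The value of $\mathfrak c$.** The hypothesis for $\rho=2$ gives $2^\omega<\kappa$ in $V$, so $\kappa\ge\omega_2$. In $V$, as $\kappa$ is regular uncountable, every function $\omega\to\kappa$ is bounded, so $\kappa^\omega\le\sum_{\gamma<\kappa}|\gamma|^\omega\le\kappa$. An element of $\mathfrak B_\kappa$ is given by a countable $s\subseteq\kappa$ and a Borel subset of $2^s$, so $|\mathfrak B_\kappa|=\kappa$. A subset of $\omega$ in $V[G]$ is determined by the sequence of truth values $[\![n\in\dot x]\!]$ of a name, so there are at most $\kappa^\omega=\kappa$ of them. Conversely, the reals $(g(\omega\cdot\alpha+n))_{n<\omega}$, $\alpha<\kappa$, are distinct, because the diagonal of $2^\omega\times2^\omega$ is null and (R1) applies. Cardinals are preserved, so $\mathfrak c=\kappa\ge\omega_2$ in $V[G]$.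

## 5. What a single $\Delta$-system gives

By (R2), each pair $(a_\xi,b_\xi)$ is determined by a countable support $s_\xi\subseteq\kappa$ (which random bits are read), a countable support $t_\xi\subseteq\lambda$ (which coordinates of $2^\lambda$ matter), and Borel sets coded in $V$. A sensible first attempt is the following. Take $\kappa$ indices for which the Borel sets look the same and, by the $\Delta$-system lemma for countable sets (available since $\rho^\omega<\kappa$ for $\rho<\kappa$), the $s_\xi$ form a $\Delta$-system and so do the $t_\xi$. The random bits outside the root are mutually random over the bits in the root, and one hopes that this makes the pairs independent.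

It stops at the following example. In the measure algebra of $[0,1]$, identified with $\mathfrak B_\omega$, let $a_\xi=b_\xi=[\,[0,x_\xi)\,]$, where $x_\xi\in(0,1)$ is the random real with binary digits $g(\omega\cdot\xi+n)$, $n<\omega$, for $\xi<\kappa$. The supports $s_\xi$ are pairwise disjoint, $t_\xi=\omega$ for all $\xi$, and the Borel sets are the same. So this is a $\Delta$-system as uniform as one can wish, yet no two of the pairs are independent (example after Definition 7). Alternative (ii) does hold for this family, since each $b_\xi$ contains some $[\,[0,1/n)\,]$. Now enlarge the family by further pairs so that (ii) fails: an arbitrary $\Delta$-system may still lie inside the useless part. The failure of (ii) is a property of the whole family, and nothing passes it on to a $\Delta$-system chosen without regard to it.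

Two ideas get past this. First, we start from an *individual* index $\xi$ and only then produce $\kappa$ copies of it, with roots dictated by $\xi$, by reflection in a small elementary submodel. Second, we show that the example is typical: in a family $(A'_x,B'_x)$ depending in a Borel way on a random parameter $x$, either independence holds almost everywhere on some set of parameters, or a fixed set of positive measure is contained in $B'_x$ for many $x$. The second idea is a lemma of pure measure theory.

## 6. A dichotomy for Borel families of pairs

Let $(X,m_X)$, $(Y,m_Y)$ be standard Borel probability spaces (one-point spaces allowed) and let $A',B'\subseteq X\times Y$ be Borel, with sections $A'_x,B'_x\subseteq Y$.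

**Definition 9 (independent set of parameters).** A Borel $E\subseteq X$ with $m_X(E)>0$ is *independent* if for all $n\ge1$ and all partitions $I\sqcup J=\{1,\dots,n\}$, for almost all $(x_1,\dots,x_n)\in E^n$,
$$m_Y\Big(\bigcap_{i\in I}A'_{x_i}\setminus\bigcup_{j\in J}B'_{x_j}\Big)>0,\tag{1}$$
where an empty intersection means $Y$.

As a first example, let $X=2^\omega$ with $\nu_\omega$, let $Y=\omega$ with $m_Y(\{n\})=2^{-n-1}$, and let $A'_x=B'_x=\{n:x(n)=1\}$. For almost all $(x_1,\dots,x_k)$ every pattern in $\{0,1\}^k$ occurs as $(x_1(n),\dots,x_k(n))$ for some $n$, so $X$ is independent. As a second example, let $X=Y=[0,1]$ and $A'_x=B'_x=[0,x)$. For $x_1<x_2$ the set $A'_{x_1}\setminus B'_{x_2}$ is empty, so with $n=2$ no $E$ of positive measure is independent. But for small $\varepsilon$ the set $E'=E\cap(\varepsilon,1]$ has positive measure, and $F=[0,\varepsilon)$ is contained in $B'_x$ for all $x\in E'$. The lemma says that these are the only two possibilities.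

**Lemma 1.** Let $E_0\subseteq X$ be Borel with $m_X(E_0)>0$ and $m_Y(A'_x)>0$ for all $x\in E_0$. If $E_0$ contains no independent set, there are Borel $E'\subseteq E_0$ and $F\subseteq Y$ of positive measure with $m_Y(F\setminus B'_x)=0$ for all $x\in E'$.

*Proof.* **Step 1: shrink $E_0$ so that all finite intersections of the sets $A'_x$ are non-null almost everywhere.** Some shrinking is necessary, since the $A'_x$ for different $x$ may be disjoint. The trick is to take only those $A'_x$ that contain one well-chosen point $y$. For $n\ge1$ let
$$N_n=\Big\{(x_1,\dots,x_n,y):x_i\in E_0,\ y\in\bigcap_iA'_{x_i},\ m_Y\Big(\bigcap_iA'_{x_i}\Big)=0\Big\}.$$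
This is Borel, because measures of sections are Borel functions. For fixed $x_1,\dots,x_n$ its section in $Y$ is null, so $N_n$ is null. Hence for almost every $y$ the sections $(N_n)^y\subseteq X^n$ are null for all $n$. Put $E_y=\{x\in E_0:y\in A'_x\}$. By Fubini,
$$\int m_X(E_y)\,dm_Y(y)=\int_{E_0}m_Y(A'_x)\,dm_X(x)>0,$$
so $m_X(E_y)>0$ for a non-null set of $y$. Choose $y$ with both properties and let $E_1=E_y$. If $(x_1,\dots,x_n)\in E_1^n$ and $\bigcap_iA'_{x_i}$ is null, then, since $y$ lies in this intersection, $(x_1,\dots,x_n)\in(N_n)^y$. So for every $n$, almost every $(x_1,\dots,x_n)\in E_1^n$ satisfies $m_Y(\bigcap_iA'_{x_i})>0$.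

**Step 2: locate the coordinate at which independence breaks, and freeze the others.** $E_1$ is not independent. So for some $n$ and $I\sqcup J=\{1,\dots,n\}$, the Borel set $D$ of those $x\in E_1^n$ for which the measure in (1) is $0$ has positive measure. Discard from $D$ the null set of $x$ with $m_Y(\bigcap_{i\in I}A'_{x_i})=0$ (if $I=\emptyset$ there is nothing to discard). Then $J\ne\emptyset$, since otherwise the measure in (1) would be both positive and zero for $x\in D$. Write $J=\{j_1,\dots,j_k\}$, and for $x\in D$, $0\le l\le k$ put
$$F_l(x)=\bigcap_{i\in I}A'_{x_i}\setminus\bigcup_{1\le i\le l}B'_{x_{j_i}} .$$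
Then $m_Y(F_0(x))>0=m_Y(F_k(x))$. Let $l(x)<k$ be maximal with $m_Y(F_{l(x)}(x))>0$, and fix $l$ such that $D_l=\{x\in D:l(x)=l\}$ has positive measure. By Fubini, fix all coordinates except the $j_{l+1}$-st so that the set $E'\subseteq E_1$ of values $x_{j_{l+1}}$ which put $x$ into $D_l$ has positive measure. The set $F_l(x)$ does not depend on $x_{j_{l+1}}$, so it is a fixed Borel set $F$ with $m_Y(F)>0$. For $x'\in E'$ and the corresponding $x\in D_l$ we have $F\setminus B'_{x'}=F_{l+1}(x)$, which is null by maximality of $l=l(x)$. $\square$

## 7. Proof of Theorem B

**Step 1: turn the given elements into sections at the generic point.** The purpose is to have, in $V$, a sequence of countable data describing all pairs. Every $a\in\mathfrak B_\lambda$ is the class of $\liminf_nc_n$ for some $c_n\in\mathrm{Clop}(2^\lambda)$: take $c_n$ with $\nu_\lambda(a\triangle c_n)<2^{-n}$. By Borel–Cantelli, almost every point lies in only finitely many of the sets $a\triangle c_n$. In $V[G]$ choose such sequences for all $a_\xi,b_\xi$. Together they form a function from $2\times\theta\times\omega$ to $\mathrm{Clop}(2^\lambda)$, which has a name forced by $1$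 to be such a function. Applying (R2) in $V$ for each $\xi$ (with common $s,t$ for the two sequences), we obtain in $V$ a sequence of countable $s_\xi\subseteq\kappa$, $t_\xi\subseteq\lambda$ and Borel $\tilde A_\xi,\tilde B_\xi\subseteq2^{s_\xi}\times2^{t_\xi}$ $(\xi<\theta)$ such that in $V[G]$
$$a_\xi=[(\tilde A_\xi)_{g|s_\xi}],\qquad b_\xi=[(\tilde B_\xi)_{g|s_\xi}].\tag{2}$$

Let $e_\xi:\alpha_\xi\to s_\xi$ and $e'_\xi:\beta_\xi\to t_\xi$ be the increasing enumerations. The *type* of $\xi$ is $\tau_\xi=(\alpha_\xi,\beta_\xi,A^*_\xi,B^*_\xi)$, where $\alpha_\xi,\beta_\xi$ are countable order types and $A^*_\xi,B^*_\xi\subseteq2^{\alpha_\xi}\times2^{\beta_\xi}$ are the copies of $\tilde A_\xi,\tilde B_\xi$ via $e_\xi,e'_\xi$. There are at most $2^\omega<\kappa$ types. For example, in the family of Section 5 all indices have the same type.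

**Step 2: choose a small submodel $M$ that is closed under countable sequences.** It separates the part of each pair that is already determined by fewer than $\kappa$ coordinates from the rest. In $V$ we want $M\prec H(\chi)$, $\chi$ large, containing $\kappa,\lambda,\theta$ and the sequence $(s_\xi,t_\xi,\tilde A_\xi,\tilde B_\xi)_{\xi<\theta}$, with
$$|M|<\kappa,\qquad M^\omega\subseteq M,\qquad M\cap\kappa=\delta\in\kappa.$$
Build an increasing continuous chain $(M_i)_{i<\omega_1}$ of elementary submodels of $H(\chi)$ of size $<\kappa$ containing these parameters, with $M_i^\omega\cup\sup(M_i\cap\kappa)\subseteq M_{i+1}$. This is possible because $|M_i|^\omega<\kappa$, and because $\sup(M_i\cap\kappa)<\kappa$ by regularity. Let $M=\bigcup_{i<\omega_1}M_i$. Since $\kappa>\omega_1$ is regular, $|M|<\kappa$. A countable sequence of elements of $M$ lies in $M_i^\omega$ for some $i<\omega_1$, so it is in $M$. If $\gamma\in M_i\cap\kappa$, then $\gamma+1\in M_i$, so $\gamma<\sup(M_i\cap\kappa)$ and $\gamma\subseteq M_{i+1}$. Hence $M\cap\kappa$ is an initial segment of $\kappa$ of size $<\kappa$, i.e. an ordinal $\delta<\kappa$.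

We note three consequences. Every countable subset of $M$ that lies in $V$ is an element of $M$. If $H\in M$ and $|H|<\kappa$, then $|H|\in M\cap\kappa=\delta$, so $|H|\subseteq M$, and a bijection in $M$ between $|H|$ and $H$ shows $H\subseteq M$. In particular, countable elements of $M$ are subsets of $M$. Finally, all types and all subsets of countable ordinals are in $M$, because the set of all possible types and, for each $\alpha<\omega_1$, the set $\mathcal P(\alpha)$ are in $M$ and have size at most $2^\omega<\kappa$.

Put $L=\lambda\cap M$ and $W=V[g|\delta]$.

**Main claim.** If (i) fails, then for each $\xi<\theta$ there are a countable $t\subseteq L$ in $V$ and a Borel set $F\subseteq2^t$ coded in $W$ with $\nu_t(F)>0$ and $[F]\le b_\xi$.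

Steps 3 to 6 prove the claim. Fix $\xi<\theta$ and put $s^0=s_\xi\cap\delta=s_\xi\cap M$ and $t^0=t_\xi\cap M\subseteq L$. These are countable subsets of $M$, so they belong to $M$. If $s_\xi\subseteq M$ and $t_\xi\subseteq M$, take $t=t_\xi$ and $F=(\tilde B_\xi)_{g|s_\xi}$. It is coded in $W$ since $s_\xi\subseteq\delta$, and $[F]=b_\xi\ne0$. From now on assume
$$s_\xi\not\subseteq M\quad\text{or}\quad t_\xi\not\subseteq M.\tag{3}$$

**Step 3: find $\kappa$ copies of $\xi$ with roots $s^0,t^0$.** This replaces the arbitrary $\Delta$-system of Section 5 by one attached to $\xi$. Let $\tau_\xi=(\alpha,\beta,A^*,B^*)$, $p=e_\xi^{-1}[s^0]\subseteq\alpha$ and $q=(e'_\xi)^{-1}[t^0]\subseteq\beta$. All of these are in $M$. In $V$, call $\mathcal H\subseteq\theta$ *good* if every $\eta\in\mathcal H$ satisfies $\tau_\eta=\tau_\xi$, $e_\eta[p]=s^0$ and $e'_\eta[q]=t^0$, and if $s_\eta\cap s_{\eta'}=s^0$ and $t_\eta\cap t_{\eta'}=t^0$ for distinct $\eta,\eta'\in\mathcal H$. The only parameters of this definition are the sequence of Step 1 and $\tau_\xi,p,q,s^0,t^0$, all in $M$; the index $\xi$ itself need not be in $M$. The empty family is good, and by Zorn's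 lemma there is a maximal good family. By elementarity there is a maximal good family $\mathcal H\in M$.

Suppose $|\mathcal H|<\kappa$. Then $\mathcal H\subseteq M$, and for $\eta\in\mathcal H$ the sets $s_\eta,t_\eta$ are countable elements of $M$, hence subsets of $M$. For $\eta\in\mathcal H\setminus\{\xi\}$ we have $s^0=e_\eta[p]\subseteq s_\eta$, so
$$s_\eta\cap s_\xi=s_\eta\cap(M\cap s_\xi)=s_\eta\cap s^0=s^0,$$
and likewise $t_\eta\cap t_\xi=t^0$. So $\mathcal H\cup\{\xi\}$ is good, and by maximality $\xi\in\mathcal H\subseteq M$. But then $s_\xi,t_\xi\subseteq M$, contradicting (3).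

Thus $|\mathcal H|\ge\kappa$. The sets $s_\eta\setminus s^0$ $(\eta\in\mathcal H)$ are pairwise disjoint, so fewer than $\kappa$ of them meet $\delta$. Discarding those $\eta$ and shrinking, we get in $V$ a good family, again called $\mathcal H$, with $|\mathcal H|=\kappa$ and $s_\eta\setminus s^0\subseteq\kappa\setminus\delta$ for all $\eta\in\mathcal H$. Also $s_\xi\setminus s^0\subseteq\kappa\setminus\delta$ by the definition of $s^0$.

**Step 4: express all copies by one Borel family with random parameters.** This brings us to the situation of Lemma 1. Let $X=2^{\alpha\setminus p}$, $Y=2^{t^0}$ and $Z=2^{\beta\setminus q}$, with product measures (possibly one-point spaces). Since $s^0\subseteq\delta$, we have $g|s^0\in W$. Insert $g|s^0$ into the coordinates $p$ of $A^*,B^*$ via the increasing bijection $p\to s^0$, and identify $q$ with $t^0$ via the increasing bijection. This yields Borel sets $A,B\subseteq X\times Y\times Z$ coded in $W$. For $\eta\in\mathcal H\cup\{\xi\}$ let $r_\eta\in X$ be the copy of $g|(s_\eta\setminus s^0)$, i.e. $r_\eta(i)=g(e_\eta(i))$ for $i\in\alpha\setminus p$. Then, copying $w|(t_\eta\setminus t^0)$ to a point of $Z$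 via $e'_\eta$, (2) becomes
$$a_\eta=[\{w\in2^\lambda:(r_\eta,\,w|t^0,\,w|(t_\eta\setminus t^0))\in A\}],\qquad b_\eta=[\{w\in2^\lambda:(r_\eta,\,w|t^0,\,w|(t_\eta\setminus t^0))\in B\}].\tag{4}$$
The root coordinates are treated in the same way for all $\eta$, because $e_\eta|p$ and $e'_\eta|q$ are the unique increasing bijections of $p$ onto $s^0$ and of $q$ onto $t^0$.

We remove the coordinate $Z$ by putting
$$A'=\{(x,y):\nu_Z(A_{x,y})>0\},\qquad B'=\{(x,y):\nu_Z(B_{x,y})=1\}\subseteq X\times Y,$$
Borel sets coded in $W$. For distinct $\eta\in\mathcal H$ the sets $t_\eta\setminus t^0$ are disjoint. So for disjoint finite $I,J\subseteq\mathcal H$, (4) and Fubini give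
$$\nu_\lambda\Big(\bigwedge_{\eta\in I}a_\eta\setminus\bigvee_{\eta\in J}b_\eta\Big)=\int_Y\prod_{\eta\in I}\nu_Z(A_{r_\eta,y})\prod_{\eta\in J}\big(1-\nu_Z(B_{r_\eta,y})\big)\,d\nu_Y(y).$$
The integrand is positive exactly at the points of $\bigcap_IA'_{r_\eta}\setminus\bigcup_JB'_{r_\eta}$. Therefore
$$\bigwedge_{\eta\in I}a_\eta\setminus\bigvee_{\eta\in J}b_\eta\ne0\iff\nu_Y\Big(\bigcap_{\eta\in I}A'_{r_\eta}\setminus\bigcup_{\eta\in J}B'_{r_\eta}\Big)>0.\tag{5}$$

The parameters are random over $W$, in the following sense. Let $\eta_i\in\mathcal H$ be distinct (finitely many, or an infinite sequence lying in $V$). The sets $s_{\eta_i}\setminus s^0$ are pairwise disjoint subsets of $\kappa\setminus\delta$ with countable union in $V$. So by (R3), with $D=\delta$ and $T=\kappa\setminus\delta$,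
$$(r_{\eta_i})_i\ \text{avoids every null Borel subset of}\ X^n\ (\text{resp. }X^\omega)\ \text{coded in}\ W.\tag{6}$$
Likewise $r_\xi$ avoids every null Borel subset of $X$ coded in $W$.

**Step 5: if (i) fails, there is no independent set in $W$.** This verifies the hypothesis of Lemma 1. Suppose $E\subseteq X$ is independent, in $W$, for $A',B'$. Let $\Gamma=\{\eta\in\mathcal H:r_\eta\in E\}$. In $V$ split $\mathcal H$ into $\kappa$ disjoint countably infinite sets. For each of them, enumerated in $V$ as $(\eta_i)_{i<\omega}$, the set $(X\setminus E)^\omega$ is null because $E$ has positive measure. By (6), $(r_{\eta_i})_i$ avoids it, so some $\eta_i\in\Gamma$. Hence $|\Gamma|=\kappa$. Now let $I,J\subseteq\Gamma$ be disjoint and finite, not both empty. The tuple $(r_\eta)_{\eta\in I\cup J}$ lies in $E^{I\cup J}$. The exceptions in Definition 9 for this partition form a null Borel set coded in $W$, so the tuple avoids it by (6). So $\nu_Y(\bigcap_IA'_{r_\eta}\setminus\bigcup_JB'_{r_\eta})>0$, and by (5) $\bigwedge_Ia_\eta\setminus\bigvee_Jb_\eta\ne0$. For $I=J=\emptyset$ the element in question is $1\ne0$. Thus $\Gamma$ witnesses (i), a contradiction.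

**Step 6: find a set $F\in W$ below $b_\xi$.** We apply Lemma 1 until it exhausts the parameter space, so that it covers the parameter $r_\xi$. Let $X^+=\{x:\nu_Y(A'_x)>0\}$. By (4) and Fubini, $0<\nu_\lambda(a_\xi)=\int_Y\nu_Z(A_{r_\xi,y})\,d\nu_Y(y)$, so $\nu_Y(A'_{r_\xi})>0$, i.e. $r_\xi\in X^+$. In $W$ take a maximal disjoint family of Borel sets $E'\subseteq X^+$ of positive measure for which there is a non-null Borel $F\subseteq Y$ with $\nu_Y(F\setminus B'_x)=0$ for all $x\in E'$. It is countable, say $(E_k)_k$ with witnesses $(F_k)_k$. If $X^+\setminus\bigcup_kE_k$ were not null, Lemma 1, applied in $W$ with this set as $E_0$ (it contains no independent set by Step 5), would contradict maximality. So it is null. Since $r_\xi\in X^+$ avoids null sets coded in $W$, $r_\xi\in E_k$ for some $k$. The Borel set $\{x\in E_k:\nu_Y(F_k\setminus B'_x)>0\}$ is empty in $W$, hence null, so $r_\xi$ avoids it too. Hence $F_k\subseteq B'_{r_\xi}$ modulo a null set. By the definition of $B'$ this means that $(F_k\times Z)\setminus B_{r_\xi}$ is null. By (4), $[F_k]\le b_\xi$. So $t=t^0$ and $F=F_k$ are as required, and the Main claim is proved.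

At this point one could group the indices $\xi$ by the pair $(t,F)$. Each group is centered, since all its $b_\xi$ contain $[F]$. But this only writes $\theta$ as a union of fewer than $\kappa$ pieces: there are at most $|M|$ sets $t$ and, for each $t$, at most as many $F$ as reals in $W$. For $\kappa=\omega_2$ we get $\omega_1$ pieces, where we need countably many. The last step repairs this by using random bits not yet looked at.

**Step 7: countably many random points over $W$ split $\theta$ into centered pieces.** Assume (i) fails. As $|L\times\omega|<\kappa=|\kappa\setminus\delta|$, fix in $V$ an injection $\iota:L\times\omega\to\kappa\setminus\delta$ and define $u_n\in2^L$ by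
$$u_n(\ell)=g(\iota(\ell,n))\qquad(\ell\in L,\ n<\omega).$$
For countable $t\subseteq L$ in $V$, the set $\iota[t\times\omega]$ is a countable subset of $\kappa\setminus\delta$ in $V$. So by (R3) the sequence $(u_n|t)_n$ avoids every null Borel subset of $(2^t)^\omega$ coded in $W$. In particular each $u_n|t$ avoids every null Borel subset of $2^t$ coded in $W$. Let $\Theta_n$ be the set of those $\xi<\theta$ for which there are a countable $t\subseteq L$, $t\in V$, and a Borel $F\subseteq2^t$ coded in $W$ with $u_n|t\in F$ and $[F]\le b_\xi$.

We have $\bigcup_n\Theta_n=\theta$. For $\xi<\theta$ take $t,F$ from the Main claim. Since $\nu_t(F)>0$, the set $(2^t\setminus F)^\omega$ is null, so $u_n|t\in F$ for some $n$, and $\xi\in\Theta_n$.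

Each $\{b_\xi:\xi\in\Theta_n\}$ is centered. Let $\xi_1,\dots,\xi_k\in\Theta_n$ be witnessed by $(t_i,F_i)$. Put $t=\bigcup_it_i$ and $F=\{w\in2^t:w|t_i\in F_i\text{ for all }i\}$. The set $F$ is coded in $W$ and contains $u_n|t$, so $F$ is not null. Hence $0\ne[F]=\bigwedge_i[F_i]\le\bigwedge_ib_{\xi_i}$.

So (ii) holds, which proves Theorem B and with it Theorem A. Starting from a model of $\mathsf{CH}$ and $\kappa=\omega_2$, the answer to the problem of Section 2 is yes. $\square$

## 8. The exponent $\mathfrak c$ and nonseparable supports

Let $S$ again be the Stone space of $\mathfrak B_\omega$. By Section 2 it is a nonseparable space supporting a measure, in $\mathsf{ZFC}$. Its weight is $|\mathfrak B_\omega|=\mathfrak c$.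

**Proof of Theorem A$^+$.**

**Step 1: the exponent cannot be raised.** A continuous image of $S$ in a Hausdorff space has weight at most $\mathfrak c$, while $[0,1]^{\mathfrak c^+}$ has weight $\mathfrak c^+$. So $S$ does not map onto $[0,1]^{\mathfrak c^+}$.

**Step 2: a nonseparable support gives a map onto $[0,1]^{\mathfrak c}$, in $V[G]$.** Let $\mu$ be a measure on $K$ with nonseparable support $K_0$. Then $K_0$ is a compact space supporting a measure (Definition 2), so by Theorem A it maps onto $[0,1]^{\mathfrak c}$. By Tietze's theorem, applied in each coordinate, this map extends from the closed set $K_0$ to a continuous map $K\to[0,1]^{\mathfrak c}$, which is onto.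

**Step 3: a map onto $[0,1]^{\mathfrak c}$ gives a nonseparable support, in $\mathsf{ZFC}$.** The idea is to pull back the measure of $S$. Let $f:K\to[0,1]^{\mathfrak c}$ be continuous and onto. Since $S$ has weight $\mathfrak c$, we may assume $S\subseteq[0,1]^{\mathfrak c}$. Let $\mu$ be a probability measure on $S$ with support $S$, and let $R=f^{-1}[S]$, a compact set mapped onto $S$.

On the subspace $\{\varphi\circ f:\varphi\in C(S)\}$ of $C(R)$ the functional $\varphi\circ f\mapsto\int\varphi\,d\mu$ is well defined and of norm $1$. By Hahn–Banach it extends to a functional of norm $1$ on $C(R)$. The extension has value $1$ at the constant function $1$, so it is positive. By Riesz's theorem it is given by a Radon probability $\tilde\mu$ on $R$. The measures $f[\tilde\mu]$ and $\mu$ have the same integrals of continuous functions, so $f[\tilde\mu]=\mu$.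

Let $R_0$ be the support of $\tilde\mu$. It is compact, so $f[R_0]$ is a closed subset of $S$, and $\mu(f[R_0])=\tilde\mu(R\cap f^{-1}[f[R_0]])\ge\tilde\mu(R_0)=1$. The complement of $f[R_0]$ in $S$ is a null open set, hence empty, since $\mu$ has support $S$. So $f[R_0]=S$. If $R_0$ were separable, its continuous image $S$ would be separable, which it is not. Regarded as a measure on $K$, $\tilde\mu$ has the nonseparable support $R_0$. $\square$
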